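# Cohen–Macaulayness does not lift along quasi-complete intersection maps

All rings are commutative and noetherian, $k$ is an arbitrary field, and $\ell$ denotes length. "CM" abbreviates Cohen–Macaulay and "f.g." abbreviates finitely generated. For an ideal $\mathfrak b$, $\Gamma_{\mathfrak b}(M)$ is the submodule of elements killed by a power of $\mathfrak b$, and $H^j_{\mathfrak b}$ is local cohomology. For a sequence $y$ in a ring $A$, $K(y)=K(y;A)$ is the Koszul complex, in degrees $\ge 0$, and $H_i(y;M)$ is the homology of $K(y)\otimes M$.

## 1. A line with an embedded point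

Let $A=k[[a,b]]/(a^2,ab)=k[[b]]\oplus ka$. It has dimension $1$, and $a$ is killed by the maximal ideal, so $\operatorname{depth}A=0$ and $A$ is not CM. Divide by $b$. The quotient $B=A/bA=k[a]/(a^2)$ is artinian, hence CM. So a CM quotient $A/xA$ says nothing about $A$ unless $x$ is well behaved. If $x$ is regular, then $A$ is CM as soon as $A/xA$ is. In our example $b$ is not regular: $(0:_Ab)=ka$ has length $1$, while $\ell(B)=2$.

The next best behavior is that the annihilator $(0:_Ax)=H_1(x;A)$, although nonzero, is a copy of $B=A/xA$. This happens in $k[[b]]/(b^2)$ with $x=b$: the annihilator of $b$ is $(b)\cong k$. Can it happen in a ring like our $A$, of dimension $1$ and depth $0$, with $A/xA$ artinian?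

It cannot. Let $(A,\mathfrak n)$ be local, $B=A/xA$ artinian and $(0:_Ax)\cong B$. Then $\dim A\le 1$. Suppose $\dim A=1$. Put $T=\Gamma_{\mathfrak n}(A)$ and $A'=A/T$. Then $A'$ is a nonzero module of dimension and depth $1$, and $x$ is a parameter on it, so $x$ is $A'$-regular. Apply the snake lemma to multiplication by $x$ on $0\to T\to A\to A'\to 0$ and count lengths:
$$\ell(A/xA)-\ell(0:_Ax)=\bigl(\ell(T/xT)-\ell(0:_Tx)\bigr)+\ell(A'/xA')=0+\ell(A'/xA')>0 .$$
But the left side is $\ell(B)-\ell(B)=0$, a contradiction. So $\dim A=0$ and $A$ is CM. (In the ring we started from, the formula reads $2-1=1$.)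

Thus with one equation, a regular element or an element whose annihilator is a copy of the quotient, CM lifts from an artinian $B$ to $A$. What happens with two equations $x_1,x_2$, when the Koszul homology is again free over $B$, of the size it should have? To ask this properly we need the right class of maps.

## 2. Quasi-complete intersection homomorphisms

For a ring homomorphism $A\to B$ and a $B$-module $W$ there are the André–Quillen homology modules $\mathrm H_n(A,B,W)$, $n\ge0$. We write $\mathrm H_n(A,B,-)=0$ if $\mathrm H_n(A,B,W)=0$ for every $B$-module $W$.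

**Definition.** A local homomorphism $f\colon A\to B$ of noetherian local rings is a *quasi-complete intersection* (*qci*) homomorphism if $\mathrm H_n(A,B,-)=0$ for all $n\ge3$.

We use André–Quillen homology only through three standard properties.

* **(AQ1)** (Jacobi–Zariski) For $A\to B\to D$ and a $D$-module $W$ there is a long exact sequence
$$\cdots\to \mathrm H_n(A,B,W)\to \mathrm H_n(A,D,W)\to \mathrm H_n(B,D,W)\to \mathrm H_{n-1}(A,B,W)\to\cdots$$
* **(AQ2)** If $A\to B$ is surjective with kernel generated by a regular sequence, then $\mathrm H_n(A,B,-)=0$ for $n\ge2$.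
* **(AQ3)** (Base change; André, *Homologie des algèbres commutatives*, Prop. IV.54) If $\operatorname{Tor}^C_i(A,P)=0$ for all $i>0$, then $\mathrm H_n(C,P,W)\cong \mathrm H_n(A,A\otimes_CP,W)$ for every $A\otimes_CP$-module $W$ and all $n$.

The following facts are known and are taken as given.

1. For any local homomorphism $f\colon A\to B$ of noetherian local rings, any two of the conditions "$A$ is a complete intersection", "$B$ is a complete intersection", "$f$ is qci" imply the third.
2. If $f\colon A\to B$ is qci, then $A$ is Gorenstein if and only if $B$ is Gorenstein.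
3. If $f\colon A\to B$ is qci and $A$ is CM, then $B$ is CM.

For example, $k[[b]]/(b^2)\to k$ is qci by fact 1. The map $A\to A/bA=k[a]/(a^2)$ of Section 1 is not qci: its target is a complete intersection, so fact 1 would make $A$ a complete intersection, and $A$ is not even CM.

For surjections there is a concrete description, the theorem of Blanco–Majadas–Rodicio (*On the acyclicity of the Tate complex*, J. Pure Appl. Algebra 131 (1998); see also Avramov–Henriques–Şega, *Quasi-complete intersection homomorphisms*, Pure Appl. Math. Q. 9 (2013)): *a surjection $A\to B=A/I$ is qci if and only if, for a generating sequence $x$ of $I$, the module $H_1(x;A)$ is $B$-free and the canonical map $\bigwedge_BH_1(x;A)\to H_*(x;A)$ is an isomorphism.* If $I=(x)$ is principal, then $H_2(x;A)=0$ forces the rank of $H_1(x;A)=(0:_Ax)$ to be $0$ or $1$. These are exactly the two cases of Section 1.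

The question, from Samuel Alvite, Javier Majadas, "Adequate complete intersection homomorphisms", arXiv:2508.12967 (2025), is whether the converse of fact 3 holds: *if $f\colon A\to B$ is qci and $B$ is CM, must $A$ be CM?* Facts 1 and 2 show that in a counterexample $B$ is neither a complete intersection nor Gorenstein. Section 1 shows that when $B$ is artinian and $f$ is surjective, the kernel is not principal. The answer is nevertheless no, and two equations suffice.

**Theorem 1.** *Let $k$ be any field. There is a surjective qci homomorphism $A\to B$ of complete noetherian local $k$-algebras with residue field $k$, where $B$ is artinian, $\dim A=1$, $\operatorname{depth}A=0$, and $\ker(A\to B)$ is generated by two elements.*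

A supplement, proved in Section 8 and not needed for the answer, measures how far $A$ can be from CM.

**Theorem 2.** *Let $A\to B=A/I$ be a surjective qci homomorphism with $B$ CM, let $n$ be the minimal number of generators of $I$, let $x$ be a minimal generating sequence, and let $r=\operatorname{rank}_BH_1(x;A)$.*

*(a) $\operatorname{depth}A=\dim B+n-r$. If $r=0$, then $A$ is CM. If $r\ge1$, then $\dim A-\operatorname{depth}A\le r-1$. In particular, if $r\le1$ then $A$ is CM.*

*(b) The example of Theorem 1 has $n=r=2$. So the condition $r\le1$ cannot be weakened to $r\le2$, and the bound in (a) is attained for $r=2$.*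

*(c) For all integers $e\ge0$, $c\ge1$ there is a surjective qci $A\to B$ with $B$ CM of dimension $e$, $\operatorname{depth}A=e$ and $\dim A=e+c$.*

## 3. Base change from a complete intersection

By (AQ3), a qci map $C\to P$ between rings we understand produces new ones: if $A$ is a $C$-algebra with $\operatorname{Tor}^C_i(A,P)=0$ for $i>0$, then $A\to B=A\otimes_CP$ has the same vanishing. So we look for $C\to P$ and $A$.

The first choice one would try is $P=C/(x)$ with $x$ a $C$-regular sequence. It leads nowhere: then $\operatorname{Tor}_i^C(A,P)=H_i(x;A)$, so the Tor condition says that $x$ is $A$-regular, and $A$ is CM when $A/xA$ is. So the generators of $\ker(C\to P)$ must not form a regular sequence. By fact 1 we may take any surjection between complete intersections. With two generators $x_1,x_2$ we impose two relations that are linear in them. Let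
$$S=k[[\alpha,\beta,\gamma,x_1,x_2]],\qquad C=S/(\alpha x_1+\beta x_2,\ \beta x_1+\gamma x_2),\qquad P=C/(x_1,x_2)=k[[\alpha,\beta,\gamma]],$$
and let $\mathfrak m$ be the maximal ideal of $C$. We will see in Section 4 that $\dim C=3$, so that the two relations form an $S$-regular sequence. Granting this, we check that

**(3.1)** *$C\to P$ is qci.*

Both $S\to C$ and $S\to P$ are surjective with kernels generated by regular sequences, so $\mathrm H_n(S,C,-)=0=\mathrm H_n(S,P,-)$ for $n\ge2$ by (AQ2). For a $P$-module $W$ and $n\ge3$, the sequence $\mathrm H_n(S,P,W)\to \mathrm H_n(C,P,W)\to \mathrm H_{n-1}(S,C,W)$ from (AQ1) has zero outer terms, so $\mathrm H_n(C,P,W)=0$. (This also follows from fact 1.)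

Hence Theorem 1 will follow once we have a module-finite local $C$-algebra $A$ with
$$\operatorname{Tor}_i^C(A,P)=0\ (i>0),\qquad \ell\bigl(A/(x_1,x_2)A\bigr)<\infty,\qquad \dim A=1,\qquad \operatorname{depth}A=0. \tag{3.2}$$

## 4. The ring $C$ and modules supported on a curve

**Computation of $\dim C$.** We cut $C$ down to dimension one. For $q=1,2$ put
$$L_q=C/(\alpha,\gamma-x_2^q)\cong k[[\beta,x_1,x_2]]/(\beta x_2,\ \beta x_1+x_2^{q+1}).$$
A prime of $L_q$ contains $\beta$ or $x_2$. If it contains $x_2$, it contains $\beta x_1$, hence $\beta$ or $x_1$. If it contains $\beta$, it contains $x_2^{q+1}$, hence $x_2$. So the primes of $C$ containing $\alpha$ and $\gamma-x_2^q$ are $\mathfrak m$ and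
$$v=(\alpha,\beta,\gamma,x_2),\qquad w=(\alpha,\gamma,x_1,x_2),\qquad C/v=k[[x_1]],\quad C/w=k[[\beta]].$$
Thus $\dim L_q=1$ and $\dim C\le 1+2=3$. Also $\dim C\ge5-2=3$. So $\dim C=3$, $C$ is a complete intersection, hence CM, and $\alpha,\gamma-x_2^q$, being part of a system of parameters, is $C$-regular. The Koszul complex $K^q:=K(\alpha,\gamma-x_2^q;C)$ is a free resolution of $L_q$.

**The local ring at $v$.** Let $O=C_v$ and $\kappa=\kappa(v)$. In $O$ the element $x_1$ is a unit, so $\beta=-\gamma x_2/x_1$ and $\alpha=-\beta x_2/x_1=\gamma x_2^2/x_1^2$. Hence $vO=(\gamma,x_2)$. Since $C$ is CM, $\dim O=\dim C-\dim C/v=2$. So $O$ is regular of dimension $2$.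

The curve $v$ has two useful features: $x_1\notin v$, so it meets $\operatorname{Spec}P=V(x_1,x_2)$ only in $\mathfrak m$, and $C$ is regular along it. The next lemma says that a module of finite projective dimension supported on this curve has all the module-theoretic properties in (3.2), including depth $0$. We recall the tool, a result of Peskine–Szpiro (Bruns–Herzog, *Cohen–Macaulay Rings*, Exercise 1.4.24).

**Acyclicity lemma.** *Let $0\to F_s\to\cdots\to F_0\to0$ be a complex of f.g. modules over a noetherian local ring such that for each $i>0$: $\operatorname{depth}F_i\ge i$, and $H_i(F)$ is zero or has depth $0$. Then $H_i(F)=0$ for all $i>0$.*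

*Proof.* Otherwise let $i\ge1$ be maximal with $H_i(F)\ne0$. Let $Z_j,B_j\subset F_j$ be the cycles and boundaries. Exactness above degree $i$ gives $B_{s-1}\cong F_s$ if $i<s$ (and $B_i=0$ if $i=s$), and $0\to B_j\to F_j\to B_{j-1}\to0$ for $i<j<s$. By descending induction, $\operatorname{depth}B_{j-1}\ge\min(\operatorname{depth}B_j-1,\operatorname{depth}F_j)\ge j$, so $\operatorname{depth}B_i\ge i+1\ge2$ (the zero module has depth $\infty$). Let $\mathsf k$ be the residue field. Since $Z_i\subset F_i$ and $\operatorname{depth}F_i\ge1$, $\operatorname{Hom}(\mathsf k,Z_i)=0$. From $0\to B_i\to Z_i\to H_i(F)\to0$ we get $0=\operatorname{Hom}(\mathsf k,Z_i)\to\operatorname{Hom}(\mathsf k,H_i(F))\to\operatorname{Ext}^1(\mathsf k,B_i)=0$. So $H_i(F)$ has positive depth, a contradiction. $\square$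

**Lemma 3.** *Let $M$ be a f.g. $C$-module of finite projective dimension with $\operatorname{Supp}M=\{v,\mathfrak m\}$. Then $\operatorname{Tor}_i^C(M,P)=0$ for $i>0$, the module $M\otimes_CP$ is nonzero of finite length, and $\operatorname{depth}M=0$.*

*Proof.* By Auslander–Buchsbaum, $M$ has a free resolution $F$ of length at most $\operatorname{depth}C=3$. Let $\mathfrak p\supseteq(x_1,x_2)$ be a nonmaximal prime. Then $\mathfrak p\ne v$, so $F_{\mathfrak p}$ is acyclic, hence contractible, and $(F\otimes_CP)_{\mathfrak p}$ is acyclic. So $F\otimes_CP$ has finite length homology. It is a complex of f.g. free $P$-modules of length at most $3=\operatorname{depth}P$. The acyclicity lemma gives $H_i(F\otimes_CP)=0$ for $i>0$, which is the Tor vanishing. $M\otimes_CP\neq0$ by Nakayama.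

Since $\dim M=1$, $\operatorname{depth}M\le1$. If $\operatorname{depth}M=1$, then $\operatorname{pd}_CM=2$, and the minimal resolution of $M$, tensored with $P$, is a $P$-free resolution of $M\otimes_CP$ of length $2$. But a nonzero module of finite length over the $3$-dimensional regular local ring $P$ has projective dimension $3$. So $\operatorname{depth}M=0$. $\square$

So failing to be CM comes for free, and we must find such an $M$ and then turn it into a ring. The obvious candidate $M=C/v=k[[x_1]]$ has depth $1$, so by Lemma 3 it has infinite projective dimension.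

**What goes wrong with $L_q$.** The module $L_q$ has finite projective dimension, but its support contains $w\supseteq(x_1,x_2)$, and $L_q\otimes_CP=k[[\beta]]$ has infinite length. We compare the two modules $L_1,L_2$ at $w$ and at $v$.

At $w$ the element $\beta$ is a unit, so in $(L_q)_w$ we get $x_2=0$, then $x_1=0$. Hence $(L_q)_w=\kappa(w)$ for both $q$.

At $v$, put $N_q=(L_q)_v$. Using $\alpha=\gamma x_2^2/x_1^2$,
$$N_q=O/(\gamma-x_2^q,\ \gamma x_2^2)=O/(\gamma-x_2^q,\ x_2^{q+2}).$$
Since $\gamma-x_2^q$ and $x_2$ generate $vO=(\gamma,x_2)$, the ring $O/(\gamma-x_2^q)$ is a discrete valuation ring with uniformizer $x_2$. Hence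
$$\ell(N_1)=3,\qquad \ell(N_2)=4. \tag{4.1}$$

The two modules agree at $w$ and differ by length one at $v$. So we try to subtract them. In $L_2$ we have $\alpha=0$, $\beta x_2=0$, $\gamma=x_2^2$, hence $\alpha\beta=0$ and $(\gamma-x_2)\beta=x_2^2\beta-x_2\beta=0$. Therefore $1\mapsto\beta$ defines a $C$-linear map $L_1\to L_2$. At $w$ it is multiplication by a unit on $\kappa(w)$, an isomorphism. Lift it to a chain map $K^1\to K^2$ and let $E$ be its cone. Then $E$ is a bounded complex of f.g. free $C$-modules with
$$E_{\mathfrak p}\ \text{acyclic for } \mathfrak p\ne v,\mathfrak m,\qquad E_v\simeq Y_0:=\operatorname{cone}(N_1\xrightarrow{\ \beta\ }N_2). \tag{4.2}$$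
The prime $w$ is gone. But $E_v$ is not a module: in $N_2$ we have $\beta=-\gamma x_2/x_1=-x_2^3/x_1$, so the image of $N_1$ is $x_2^3N_2$, of length $1$. Thus $H_0(Y_0)$ has length $3$ and $H_1(Y_0)$ has length $2$. Only the Euler characteristic $3-2=1$ is what we want. The next section shows that the Euler characteristic is enough to reach $\kappa$ itself.

## 5. From Euler characteristic one to the residue field $\kappa(v)$

Complexes are homological, $(X[i])_j=X_{j-i}$, and $\operatorname{cone}(X\to Y)$ has components $Y_j\oplus X_{j-1}$. Signs in shifts and cones play no role and are suppressed. $D^b(O)$ consists of the bounded complexes of $O$-modules with f.g. homology. "Finite length homology" means that the total homology has finite length over $O$.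

**Definition.** Let $Y\in D^b(O)$ have finite length homology. A bounded complex $F$ of f.g. free $C$-modules *realizes* $Y$ if $F_{\mathfrak p}$ is acyclic for all primes $\mathfrak p\ne v,\mathfrak m$ and $F_v\simeq Y$. Let $\mathcal R$ be the class of all $Y$ that are realized by some $F$.

For example, $E$ realizes $Y_0$ by (4.2), so $Y_0\in\mathcal R$. The complex $K^q$ does not realize $N_q$, because it is not acyclic at $w$. The class $\mathcal R$ is closed under shifts, finite sums and isomorphisms in $D^b(O)$. Our goal is:

**Proposition 4.** $\kappa\in\mathcal R$.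

**Step 1 (cones).** *This lets us build new objects from morphisms over $O$. If $Y,Y'\in\mathcal R$ and $f\colon Y\to Y'$ is a morphism in $D^b(O)$, then $\operatorname{cone}(f)\in\mathcal R$.* Let $F,F'$ realize $Y,Y'$. Since $F_v$ is a bounded complex of f.g. free modules, morphisms $F_v\to F'_v$ in the derived category are homotopy classes of chain maps, so
$$\operatorname{Hom}_{D(O)}(F_v,F'_v)=H_0(\operatorname{Hom}_O(F_v,F'_v))=H_0(\operatorname{Hom}_C(F,F'))_v .$$
So there are $s\in C\setminus v$ and a chain map $\varphi\colon F\to F'$ with $\varphi_v=sf$. The complex $\operatorname{cone}(\varphi)$ is acyclic at all $\mathfrak p\neq v,\mathfrak m$ and realizes $\operatorname{cone}(sf)$. As $s$ is a unit in $O$, $\operatorname{cone}(sf)\simeq\operatorname{cone}(f)$.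

**Step 2 (cancellation).** *This lets us subtract. If $X\oplus Y\in\mathcal R$ and $Y\in\mathcal R$, then $X\in\mathcal R$.* Indeed $X\simeq\operatorname{cone}(Y\hookrightarrow X\oplus Y)$; use Step 1.

**Step 3 (everything plus its shift).** *This produces many members of $\mathcal R$ of Euler characteristic zero. For every $Y\in D^b(O)$ with finite length homology, $Y\oplus Y[1]\in\mathcal R$.*

First we extend $Y$ from $O$ to $C$. As $O$ is regular, $Y$ is represented by a bounded complex $Q$ of f.g. free $O$-modules. Multiplying all differentials of $Q$ by one element $s\in C\setminus v$ gives an isomorphic complex (rescale the terms by powers of the unit $s$). Clearing denominators in this way, we may assume that the differentials are images of matrices $d_i$ over $C$. The finitely many products $d_id_{i+1}$ vanish in $C_v$, so one element $s'\in C\setminus v$ kills them all. Replace each $d_i$ by $s'd_i$. We obtain a complex $F$ of f.g. free $C$-modules with $F_v\cong Q$.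

This $F$ may be nonzero at unwanted primes, and we remove them with a Koszul complex. Since $Q$ is acyclic, hence contractible, at every nonmaximal prime of $O$, the $O$-module $H_0(\operatorname{Hom}_O(Q,Q))$ has finite length and is killed by some $v^NO$. Let $h_1,\dots,h_m\in C$ generate $v^N$ and put $G=F\otimes_CK(h_1,\dots,h_m;C)$. If $\mathfrak p\not\supseteq v$, some $h_i$ is a unit in $C_{\mathfrak p}$, so the Koszul complex is contractible there and $G_{\mathfrak p}$ is acyclic. The only primes containing $v$ are $v$ and $\mathfrak m$. At $v$, each $h_i$ is null-homotopic on $Q$, so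
$$Q\otimes K(h_i)=\operatorname{cone}(Q\xrightarrow{h_i}Q)\simeq Q\oplus Q[1],$$
and inductively $G_v\simeq\bigoplus_iQ[i]^{\binom mi}=Q\oplus Q'$, where $Q'$ collects all summands except the one copy of $Q$ with $i=0$. So $Q\oplus Q'\in\mathcal R$. By Step 1, $\mathcal R$ contains the cone of the endomorphism $0\oplus1$ of $Q\oplus Q'$. This cone is $Q\oplus Q[1]\oplus\operatorname{cone}(1_{Q'})\simeq Q\oplus Q[1]$.

**Step 4 (triangles).** *This makes $\mathcal R$ see short exact sequences. If $Y'\to Y\to Y''\xrightarrow{\delta}Y'[1]$ is a triangle of complexes with finite length homology, then $Y\oplus Y'[1]\oplus Y''[1]\in\mathcal R$.* Consider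
$$\delta[-1]\oplus0\colon\ Y''[-1]\oplus Y''\longrightarrow Y'\oplus Y'[1].$$
Source and target lie in $\mathcal R$ by Step 3. The cone of $\delta[-1]\colon Y''[-1]\to Y'$ is $Y$, and the cone of $0\colon Y''\to Y'[1]$ is $Y'[1]\oplus Y''[1]$. Use Step 1.

**Step 5 (modules against copies of $\kappa$).** *This replaces a module by its length. If $N$ is an $O$-module of finite length $n\ge1$, then $N\oplus\kappa^n[1]\in\mathcal R$.* The case $n=1$ is Step 3. For $n>1$ choose $0\to N'\to N\to\kappa\to0$. By Step 4, $N\oplus N'[1]\oplus\kappa[1]\in\mathcal R$. By induction, $N'\oplus\kappa^{n-1}[1]\in\mathcal R$. The sum of the two is $(N\oplus\kappa^n[1])\oplus(N'\oplus N'[1])$, and $N'\oplus N'[1]\in\mathcal R$ by Step 3, so we cancel it.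

**Step 6 (proof of Proposition 4).** *We spend the single object $Y_0$ of Euler characteristic one, using $\ell(N_1)=3$ and $\ell(N_2)=4$.*

* Step 4 applied to $N_2\to Y_0\to N_1[1]\to N_2[1]$ gives $Y_0\oplus N_2[1]\oplus N_1[2]\in\mathcal R$. Cancel $Y_0\in\mathcal R$ and shift: $N_2\oplus N_1[1]\in\mathcal R$.
* Add $N_1\oplus\kappa^3[1]$ (Step 5) and cancel $N_1\oplus N_1[1]$ (Step 3): $N_2\oplus\kappa^3[1]\in\mathcal R$.
* Add $N_2[1]\oplus\kappa^4[2]$ (Step 5, shifted) and cancel $N_2\oplus N_2[1]$: $\kappa^3[1]\oplus\kappa^4[2]\in\mathcal R$.
* Cancel $\kappa^3[1]\oplus\kappa^3[2]$ (Step 3): $\kappa[2]\in\mathcal R$, so $\kappa\in\mathcal R$. $\square$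

So there is a bounded complex $F$ of f.g. free $C$-modules with $F_v\simeq\kappa$ and $F_{\mathfrak p}\simeq0$ for $\mathfrak p\ne v,\mathfrak m$.

## 6. From the complex to a module of finite projective dimension

On the punctured spectrum $F$ looks like a module in degree $0$, but it may be long, and it may have finite length homology in other degrees. If it lived in degrees $0,\dots,3$, the acyclicity lemma would make it a resolution. So we shorten it, using Koszul complexes, which are invisible on the punctured spectrum. Fix a system of parameters $y=y_1,y_2,y_3$ of $C$ and write $y^N=y_1^N,y_2^N,y_3^N$.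

**Lemma 5 (killing lemma).** *Let $G$ be a bounded complex of f.g. free $C$-modules and $j_0$ an integer such that $H_j(G)$ has finite length for $j\ne j_0$, and $H_{j_0}(G)_{\mathfrak p}=0$ for $\mathfrak p\ne v,\mathfrak m$. If $i\ne j_0$ and $\zeta\in H_i(G)$, then for all $N\gg0$ there is a chain map $K(y^N)[i]\to G$ sending $1\in C/(y^N)=H_i(K(y^N)[i])$ to $\zeta$.*

*Proof.* We first translate the statement into one about the Čech complex. Let $e_I$ be the standard basis of $K(y^N)$, and $y_I=\prod_{i\in I}y_i$. The maps $K(y^{N+1})\to K(y^N)$, $e_I\mapsto y_Ie_I$, are chain maps and are the identity in degree $0$. Dualizing, the complexes $\operatorname{Hom}_C(K(y^N),C)$ form a direct system. Sending $e_I^*$ at stage $N$ to $1/y_I^N$ identifies its limit with the Čech complex $\check C$, where $\check C^p=\bigoplus_{|I|=p}C_{y_I}$ sits in homological degree $-p$. Hence $\varinjlim_N\operatorname{Hom}_C(K(y^N),G)=\check C\otimes_CG$. Restriction to $K(y^N)_0=C$ becomes the projection $\check C\otimes G\to\check C^0\otimes G=G$. A cycle of degree $i$ in $\operatorname{Hom}_C(K(y^N),G)$ is, up to sign,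 a chain map $K(y^N)[i]\to G$, and its restriction to $K(y^N)_0$ is the image of $1$. Homology commutes with direct limits. So a chain map as required exists for some $N$ as soon as $\zeta$ lies in the image of $H_i(\check C\otimes G)\to H_i(G)$. It then exists at all later stages, by composing with the transition maps.

It remains to see that $H_i(\check C\otimes G)\to H_i(G)$ is onto. The kernel of the projection is $\check C^{\ge1}\otimes G$, so by the long exact sequence it suffices that $H_{i-1}(\check C^{\ge1}\otimes G)=0$. Filter this double complex by $p$. Since each $\check C^p$ is flat, we obtain a spectral sequence whose first page has terms $\check C^p\otimes H_j(G)$ with $p\ge1$, in total degree $j-p$. For $j\ne j_0$ the module $H_j(G)$ has finite length, so it is killed by powers of the $y_i$ and these terms vanish. For $j=j_0$ put $H=H_{j_0}(G)$. For $p\ge2$ the cohomology of $\check C^1\otimes H\to\check C^2\otimes H\to\check C^3\otimes H$ at $\check C^p\otimes H$ is $H^p_{\mathfrak m}(H)$, which is zero by Grothendieck vanishing because $\dim H\le1$. So from the second page on the only possibly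 nonzero term has $p=1$, $j=j_0$, in total degree $j_0-1$. As $i\ne j_0$, $H_{i-1}(\check C^{\ge1}\otimes G)=0$. $\square$

Let $F$ live in degrees $[l,u]$ with $l\le0\le u$. For $j\ne0$, $H_j(F)$ vanishes at all nonmaximal primes, so it has finite length.

**Step B (raising the lower end while $l<0$).** *We kill $H_l(F)$ and remove degree $l$.* Apply Lemma 5 with $G=F$, $j_0=0$, $i=l$ to a finite generating set of $H_l(F)$, with a common $N$. This gives $K(y^N)^m[l]\to F$, surjective on $H_l$. Its cone $F'$ lives in degrees $[l,\max(u,l+4)]$. From $H_l(K(y^N)^m[l])\to H_l(F)\to H_l(F')\to H_{l-1}(K(y^N)^m[l])=0$ we get $H_l(F')=0$. As $K(y^N)$ is contractible at every nonmaximal prime, $F\to F'$ is a quasi-isomorphism at all these primes. Since $H_l(F')=0$, the bottom differential $F'_{l+1}\to F'_l$ is a surjection onto a free module, so it splits, its kernel is free, and $F'$ is homotopy equivalent to a complex of f.g. free modules in degrees $[l+1,\max(u,l+4)]$. Note $l+4\le3$. Iterating, we reach $l=0$, with upper end at most $\max(u,3)$.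

**Step A (lowering the upper end while $l=0$, $u\ge4$).** *We do the same to the dual complex.* Put $G=\operatorname{Hom}_C(F,C)$, in degrees $[-u,0]$. Since $O$ is regular of dimension $2$, $G_v\simeq R\operatorname{Hom}_O(\kappa,O)\simeq\kappa[-2]$, and $G_{\mathfrak p}\simeq0$ for $\mathfrak p\ne v,\mathfrak m$. So Lemma 5 applies with $j_0=-2$ and $i=-u\ne-2$. As in Step B we get $K(y^N)^m[-u]\to G$ surjective on $H_{-u}$, whose cone lives in degrees $[-u,\max(0,-u+4)]=[-u,0]$, agrees with $G$ at nonmaximal primes, and is homotopy equivalent to a complex of f.g. free modules in degrees $[-u+1,0]$. Its dual lives in degrees $[0,u-1]$ and agrees with $F$ at all nonmaximal primes. Replace $F$ by it and iterate until $u\le3$.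

**The module $M$.** Now $F$ is $0\to F_3\to F_2\to F_1\to F_0\to0$, and $H_i(F)$ has finite length for $i>0$. Since $\operatorname{depth}C=3$, the acyclicity lemma gives $H_i(F)=0$ for $i>0$. So $M:=H_0(F)$ satisfies
$$\operatorname{pd}_CM\le3,\qquad M_v\cong\kappa(v),\qquad M_{\mathfrak p}=0\ \text{ for }\mathfrak p\ne v,\mathfrak m. \tag{6.1}$$
By Lemma 3, $\operatorname{Tor}_i^C(M,P)=0$ for $i>0$, and $T:=\Gamma_{\mathfrak m}(M)$ is nonzero. It has finite length.

**Remark.** Here $M$ has finite projective dimension over the complete intersection $C$, $M\otimes_CP$ has finite length, and $\dim M+\dim P=4>3=\dim C$.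

**The shape of $M$.** *We show that $M$ is a curve plus a finite length piece.* The module $M/T$ is nonzero because $M_v\ne0$, it is supported on $\{v,\mathfrak m\}$, and $\Gamma_{\mathfrak m}(M/T)=0$. So its only associated prime is $v$, and it embeds in $(M/T)_v=M_v\cong\operatorname{Frac}(C/v)$. A nonzero f.g. submodule of the fraction field of the discrete valuation ring $C/v=k[[x_1]]$ is free of rank one. Hence $M/T\cong C/v$. Choose $m_1\in M$ mapping to a generator of $M/T$. Then
$$M=Cm_1+T. \tag{6.2}$$

## 7. From the module to a ring, and the proof of Theorem 1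

The ring we want resembles the one in Section 1, where $k[[a,b]]/(a^2,ab)$ is the line $k[[b]]$ with a finite length ideal $ka$ of square zero. In general, for a ring $\Gamma$ and a $\Gamma$-module $T$, the trivial extension $\Gamma\ltimes T$ is $\Gamma\oplus T$ with product $(\rho,t)(\rho',t')=(\rho\rho',\rho t'+\rho't)$. For instance $k[[b]]\ltimes k\cong k[[a,b]]/(a^2,ab)$. By (6.2), $M$ is a quotient of such a thing as a module. We must arrange the quotient to be by an ideal.

**Step 1 (a one-dimensional base ring $\Gamma$).** *We need a CM ring acting on $M$.* Since $V(\operatorname{ann}_CM)=\{v,\mathfrak m\}$, the ideal $\operatorname{ann}_CM$ has height $\dim O=2$. As $C$ is CM, it contains a $C$-regular sequence $g_1,g_2$. Put $\Gamma=C/(g_1,g_2)$, a one-dimensional CM local ring, over which $M$ and $T$ are modules. The annihilator in $C$ of the class of $m_1$ in $M/T\cong C/v$ is $v$, so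
$$\mathfrak q:=v\Gamma=\{c\in\Gamma:\ cm_1\in T\}.$$
The map $\Gamma\oplus T\to M$, $(\rho,t)\mapsto\rho m_1+t$, is surjective. If $\rho m_1+t=0$, then $\rho\in\mathfrak q$ and $t=-\rho m_1$. So
$$M=(\Gamma\oplus T)/\{(c,-cm_1):c\in\mathfrak q\}. \tag{7.1}$$

Is the submodule in (7.1) an ideal of $\Gamma\ltimes T$? Multiply by $(0,t)$: $(0,t)(c,-cm_1)=(0,ct)$, and this lies in the submodule only if $ct=0$. So it is an ideal only if $\mathfrak qT=0$, which we do not know. The cure is to insert a factor that kills $T$.

**Step 2 (the ring $A$).** *We modify (7.1) so that it becomes a quotient by an ideal.* Choose a $\Gamma$-regular element $u\in\mathfrak m\Gamma$ with $uT=0$. This is possible: some power $\mathfrak m^j$ kills $T$, and the $j$-th power of a $\Gamma$-regular element of $\mathfrak m\Gamma$ lies in $\mathfrak m^j\Gamma$ and is regular. Put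
$$\mathfrak a=\{(uc,-cm_1):c\in\mathfrak q\}\subset\Gamma\ltimes T,\qquad A=(\Gamma\ltimes T)/\mathfrak a .$$
The set $\mathfrak a$ is additively closed, and for $(\rho,t)\in\Gamma\ltimes T$
$$(\rho,t)(uc,-cm_1)=(u\rho c,\ -\rho cm_1+uct)=(u\rho c,\ -\rho cm_1)\in\mathfrak a,$$
because $uct=0$ and $\rho c\in\mathfrak q$. So $\mathfrak a$ is an ideal. It lies in the maximal ideal $\mathfrak m\Gamma\oplus T$ of $\Gamma\ltimes T$. Hence $A$ is a local ring, module-finite over the complete ring $C$, so it is a complete noetherian local $k$-algebra with residue field $k$.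

**Step 3 ($\operatorname{depth}A=0$).** *We check that $T$ survives in $A$.* If $(0,t)\in\mathfrak a$, then $(0,t)=(uc,-cm_1)$ with $uc=0$, so $c=0$ as $u$ is regular, and $t=0$. So $T$ is a nonzero ideal of finite length in $A$, and $\operatorname{depth}A=0$.

**Step 4 ($A$ contains $M$ with a harmless quotient).** *This transfers everything we know about $M$ to $A$.* The $C$-linear map $\Gamma\oplus T\to\Gamma\oplus T$, $(\rho,t)\mapsto(u\rho,t)$, carries $(c,-cm_1)$ to $(uc,-cm_1)$, so by (7.1) it induces a map $M\to A$. It is injective: if $(u\rho,t)=(uc,-cm_1)$ with $c\in\mathfrak q$, then $\rho=c$ since $u$ is regular, so $(\rho,t)=(c,-cm_1)$ is zero in $M$. Its cokernel is $(\Gamma\oplus T)/(u\Gamma\oplus T+\mathfrak a)=\Gamma/u\Gamma$. So there is an exact sequence of $C$-modules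
$$0\to M\to A\to\Gamma/u\Gamma\to0. \tag{7.2}$$

**Step 5 ($\dim A=1$).** *We compute the support.* As $\Gamma$ has dimension $1$ and $u$ is regular, $\Gamma/u\Gamma$ has finite length. By (7.2), $A_{\mathfrak p}\cong M_{\mathfrak p}$ for all nonmaximal primes $\mathfrak p$ of $C$. So $\operatorname{Supp}_CA=\{v,\mathfrak m\}$ and $\dim A=1$. With Step 3, $A$ is not CM.

**Step 6 ($\operatorname{Tor}_i^C(A,P)=0$ for $i>0$).** *This is the hypothesis of base change.* Let $\tilde u\in\mathfrak m$ lift $u$. Then $g_1,g_2,\tilde u$ is a $C$-regular sequence with $C/(g_1,g_2,\tilde u)=\Gamma/u\Gamma$, so $\operatorname{Tor}_i^C(\Gamma/u\Gamma,P)=H_i(g_1,g_2,\tilde u;P)$. The ring $P/(g_1,g_2,\tilde u)P$ is a quotient of $\Gamma/u\Gamma$, so it has finite length. As $P$ is CM of dimension $3$, $g_1,g_2,\tilde u$ is $P$-regular. Hence $\operatorname{Tor}_i^C(\Gamma/u\Gamma,P)=0$ for $i>0$. Also $\operatorname{Tor}_i^C(M,P)=0$ for $i>0$ by Lemma 3. The long exact Tor sequence of (7.2) gives the claim.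

**Step 7 (the map $A\to B$).** *We assemble (3.2).* Let $B=A\otimes_CP=A/(x_1,x_2)A$. It is nonzero, and $\ker(A\to B)$ is generated by the images of $x_1,x_2$. The support of $B$ over $C$ is $\{v,\mathfrak m\}\cap V(x_1,x_2)=\{\mathfrak m\}$, as $x_1\notin v$. So $B$ is artinian, hence CM. By Step 6 and (AQ3), for every $B$-module $W$ and all $n\ge3$, $\mathrm H_n(A,B,W)\cong\mathrm H_n(C,P,W)$, which is $0$ by (3.1). So $A\to B$ is qci. This proves Theorem 1: the converse of fact 3 fails. $\blacksquare$

## 8. Depth, the rank of $H_1$, and larger defects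

We prove Theorem 2, using the theorem of Blanco–Majadas–Rodicio recalled in Section 2.

**Part (a), the depth formula.** *We compute the lowest local cohomology of the Koszul complex in two ways.* Let $K=K(x;A)$, $e=\dim B$, $\delta=\operatorname{depth}A$, and let $\mathfrak n$ be the maximal ideal of $A$. The theorem gives $H_i(K)\cong B^{\binom ri}$, and $r\le n$ since $H_r(K)\ne0$. As $B$ is CM, $H^j_{\mathfrak n}(H_i(K))=0$ for $j\ne e$. So the spectral sequence $H^j_{\mathfrak n}(H_i(K))\Rightarrow H^{j-i}_{\mathfrak n}(K)$ has a single row, and $H^{e-i}_{\mathfrak n}(K)\cong H^e_{\mathfrak n}(B)^{\binom ri}$. The lowest nonzero one is in degree $e-r$.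

On the other hand, $R\Gamma_{\mathfrak n}(K)=K\otimes R\Gamma_{\mathfrak n}(A)$. Represent $R\Gamma_{\mathfrak n}(A)$ by a complex $J$, indexed cohomologically, with $J^t=0$ for $t<\delta$. Then $\ker(J^\delta\to J^{\delta+1})=H^\delta_{\mathfrak n}(A)$. The complex $K\otimes J$ starts in cohomological degree $\delta-n$ with $K_n\otimes J^\delta=J^\delta$. An element there is a cocycle if and only if it is killed by the differential of $J$ and by all the $x_i$. So
$$H^{\delta-n}_{\mathfrak n}(K)=(0:_{H^\delta_{\mathfrak n}(A)}I),$$
which is nonzero because $H^\delta_{\mathfrak n}(A)$ is a nonzero $\mathfrak n$-torsion module. Comparing, $\delta-n=e-r$, that is,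
$$\operatorname{depth}A=\dim B+n-r\ \ge\ \dim B. \tag{8.1}$$

**Part (a), reduction to $\dim B=0$.** *We cut down by common regular elements.* From here on we use only that the sequence $x$ of $n$ elements generates the kernel and that $H_i(x;A)\cong B^{\binom ri}$. The derivation of (8.1) also used nothing else, besides that $B$ is CM. If $e\ge1$, then $\operatorname{depth}A\ge1$ by (8.1), and by prime avoidance there is $z\in\mathfrak n$ regular on $A$ and on $B$, hence on every $H_i(K)$. The long exact sequence of $0\to K\xrightarrow{z}K\to K/zK\to0$ gives $H_i(x;A/zA)=H_i(x;A)/zH_i(x;A)\cong(B/zB)^{\binom ri}$. So the image of $x$ generates the kernel of $A/zA\to B/zB$ and has Koszul homology of the same form, with the same $n$ and $r$, while dimension and depth of both $A$ and $B$ drop by $1$. Iterating, we may assume $e=0$.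

**Part (a), the inequality.** *Here the length count of Section 1 returns.* Now $I$ is $\mathfrak n$-primary, so $\dim A\le n$, and $\operatorname{depth}A=n-r$. If $r=0$, then $\operatorname{depth}A=n\ge\dim A$ and $A$ is CM. Let $r\ge1$. Then
$$\chi(x;A)=\sum_i(-1)^i\ell(H_i(x;A))=\ell(B)\sum_i(-1)^i\binom ri=0 .$$
If $\dim A=n$, then $x$ is a system of parameters, and by Serre's theorem $\chi(x;A)$ is the multiplicity $e(x;A)>0$, a contradiction. So $\dim A\le n-1$ and
$$\dim A-\operatorname{depth}A\le(n-1)-(n-r)=r-1 .$$
For $r=1$ this says that $A$ is CM. This proves (a).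

**Part (b).** In Theorem 1, $\dim A-\operatorname{depth}A=1$. So $r\ne0$, and $r-1\ge1$ by (a). Also $r\le n\le2$. Hence $n=r=2$.

**Part (c).** *We multiply the example with itself.* For complete noetherian local $k$-algebras $A=k[[z]]/J$ and $A'=k[[z']]/J'$ with residue field $k$ (where $z,z'$ are finite sequences of variables), put
$$A\hat\otimes A'=A[[z']]\otimes_{k[[z']]}A'=k[[z,z']]/(J,J').$$
The sequence $z'$ is $A[[z']]$-regular, so $\operatorname{Tor}_1^{k[[z']]}(k,A[[z']])=H_1(z';A[[z']])=0$, and $A[[z']]$ is flat over $k[[z']]$ by the local criterion. Hence $A\hat\otimes A'$ is flat over $A'$ with closed fiber $A$, and symmetrically it is flat over $A$. So dimension and depth are additive: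
$$\dim(A\hat\otimes A')=\dim A+\dim A',\qquad\operatorname{depth}(A\hat\otimes A')=\operatorname{depth}A+\operatorname{depth}A'.$$

Let $A\to B$ be a surjective qci map of such algebras. Then $A\hat\otimes A'\to B\hat\otimes A'$ is its base change along the flat map $A\to A\hat\otimes A'$, so it is qci by (AQ3). The same holds in the second factor. Compositions of surjective qci maps $A\to B\to D$ are qci, since in $\mathrm H_n(A,B,W)\to\mathrm H_n(A,D,W)\to\mathrm H_n(B,D,W)$ the outer terms vanish for $n\ge3$.

Now take $A\to B$ from Theorem 1. Replacing one factor $A$ by $B$ at a time shows that $A^{\hat\otimes c}\to B^{\hat\otimes c}$ is a qci surjection. Its target has dimension $0$, so it is artinian, and its source has dimension $c$ and depth $0$. Finally, base change along the flat map $A^{\hat\otimes c}\to A^{\hat\otimes c}[[t_1,\dots,t_e]]$ gives a qci surjection onto $B^{\hat\otimes c}[[t_1,\dots,t_e]]$. The target is CM of dimension $e$, and the source has depth $e$ and dimension $e+c$. $\blacksquare$
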